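\title{$LR$-hard random sets compute every $K$-trivial set}

\begin{abstract}
A set $X$ is $LR$-hard if every set that is Martin-L\"of random relative to $X$ is Martin-L\"of random relative to the halting problem. We show that every $LR$-hard Martin-L\"of random set computes every $K$-trivial set. Thus no $LR$-hard set is Oberwolfach random, and the c.e.\ sets computable from all $LR$-hard random sets are exactly the c.e.\ $K$-trivial sets. The main step traps an arbitrary $LR$-hard set in a null set $\bigcap_n G_n$ whose components satisfy $\lambda(G_n)\le\lim_s\alpha_s-\alpha_n$ for a single computable increasing bounded sequence $(\alpha_s)$. It is proved by moving a bounded amount of Kraft--Chaitin weight among infinitely many levels, and a potential function shows that $(\alpha_s)$ stays bounded.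
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We identify sets of natural numbers with elements of Cantor space $2^\omega$ and write $A\upharpoonright n$ for the string of the first $n$ bits of $A$. For a string $\sigma$, the cylinder $[\sigma]$ is the set of all $Z\in2^\omega$ extending $\sigma$, and $\lambda$ is the uniform measure, $\lambda([\sigma])=2^{-|\sigma|}$. A subset of $2^\omega$ is \emph{c.e.\ open} (relative to $Z$) if it is the union of the cylinders $[\sigma]$ for $\sigma$ in some set that is computably enumerable (relative to $Z$). A \emph{Martin-L\"of test} relative to $Z$ is a sequence $(U_n)$ of sets, uniformly c.e.\ open relative to $Z$, with $\lambda(U_n)\le2^{-n}$. A set $X$ is \emph{random relative to $Z$} if $X\notin\bigcap_nU_n$ for every such test, and \emph{random} if this holds for $Z=\emptyset$. Prefix-free Kolmogorov complexity, recalled in Section~\ref{sec:tools}, is denoted by $K$.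

Three notions enter the question.

\emph{$K$-triviality.} A set $A$ is \emph{$K$-trivial} if $K(A\upharpoonright n)\le K(n)+O(1)$. The length $n$ can be read off from $A\upharpoonright n$, so $K(n)\le K(A\upharpoonright n)+O(1)$ for every $A$. The $K$-trivial sets are therefore the sets whose initial segments are as easy to describe as possible. Computable sets are $K$-trivial.

\emph{$LR$-hardness.} Write $A\le_{LR}B$ if every set random relative to $B$ is random relative to $A$. This compares oracles by their power to detect nonrandomness. It is implied by $A\le_TB$, because then every test relative to $A$ is a test relative to $B$. A set $X$ is \emph{$LR$-hard} if $\emptyset'\le_{LR}X$, where $\emptyset'$ is the halting problem, and $\mathsf{LRH}$ is the class of $LR$-hard sets.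

\emph{Oberwolfach randomness.} This strengthening of Martin-L\"of randomness was introduced by Bienvenu, Greenberg, Ku\v{c}era, Nies and Turetsky. We take a known characterization as its definition: a set is \emph{Oberwolfach random} if it is random and does not compute every $K$-trivial set.

For $\mathcal C\subseteq2^\omega$, the \emph{diamond class} of $\mathcal C$ is
\[
\mathcal C^\diamond=\{A \text{ c.e.}: A\le_TX\text{ for all random }X\in\mathcal C\}.
\]
It depends only on the random members of $\mathcal C$, and it shrinks as $\mathcal C$ grows. Let $\mathcal N$ be the class of sets that are not Oberwolfach random. We use the following known facts.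
\begin{itemize}
\item[(F1)] Every random set that is not $LR$-hard is Oberwolfach random.
\item[(F2)] $\mathcal N^\diamond$ is the class of c.e.\ $K$-trivial sets.
\item[(F3)] Every $K$-trivial set is Turing below a c.e.\ $K$-trivial set \cite{Nies}.
\end{itemize}
By (F1) the random members of $\mathcal N$ are $LR$-hard, so by (F2) every member of $\mathsf{LRH}^\diamond$ is $K$-trivial. The following question is posed in \cite{BDGKMNT}.

\begin{quote}
Is there an $LR$-hard Oberwolfach random set? Equivalently, do the c.e.\ $K$-trivial sets strictly contain $\mathsf{LRH}^\diamond$?
\end{quote}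

The two forms are equivalent. If there is no such set, then $\mathsf{LRH}$ and $\mathcal N$ have the same random members, and so $\mathsf{LRH}^\diamond=\mathcal N^\diamond$. If $X$ is such a set, it fails to compute some $K$-trivial set, hence by (F3) some c.e.\ $K$-trivial set $A$, and $A\notin\mathsf{LRH}^\diamond$.

The simplest $LR$-hard sets are those that compute $\emptyset'$. They compute every c.e.\ set, hence by (F3) every $K$-trivial set, and so they are not Oberwolfach random. The question concerns the remaining $LR$-hard random sets, and for these there is a reason to expect a positive answer: $LR$-hardness compares two notions of randomness and provides no Turing functional, whereas computing all $K$-trivial sets requires one functional for each of them. The answer is nevertheless negative. The link between the hypothesis and the missing functionals is the following kind of test.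

\begin{definition}\label{def:coherent}
A \emph{coherent test} consists of a computable nondecreasing bounded sequence of rationals $(\alpha_s)_{s\in\omega}$ and a uniformly computable family of clopen sets $G_{n,s}$, increasing in $s$, decreasing in $n$, empty for $s<n$, with
\[
\lambda(G_{n,s})\le\alpha_s-\alpha_n\qquad(s\ge n).
\]
It \emph{captures} $X$ if $X\in\bigcap_nG_n$, where $G_n=\bigcup_sG_{n,s}$.
\end{definition}

With $\alpha_\infty=\lim_s\alpha_s$ we have $\lambda(G_n)\le\alpha_\infty-\alpha_n\to0$, so a coherent test captures a null set, but the rate of convergence need not be computable. The $n$th component may gain measure only as fast as $\alpha$ grows after stage $n$, and the same sequence $\alpha$ governs all components.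

\begin{theorem}\label{thm:capture}
Every $LR$-hard set $X$, random or not, is captured by a coherent test.
\end{theorem}

\begin{theorem}\label{thm:compute}
If a random set $X$ is captured by a coherent test, then $X$ computes every $K$-trivial set.
\end{theorem}

\begin{theorem}\label{thm:main}
For a random set $X$ the following are equivalent:
\begin{enumerate}
\item[(a)] $X$ is $LR$-hard;
\item[(b)] $X$ is captured by a coherent test;
\item[(c)] $X$ computes every $K$-trivial set;
\item[(d)] $X$ is not Oberwolfach random.
\end{enumerate}
Hence there is no $LR$-hard Oberwolfach random set, and $\mathsf{LRH}^\diamond$ is the class of c.e.\ $K$-trivial sets.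
\end{theorem}

\begin{proof}
Theorem~\ref{thm:capture} gives (a)$\Rightarrow$(b), Theorem~\ref{thm:compute} gives (b)$\Rightarrow$(c), the definition gives (c)$\Rightarrow$(d), and (F1) gives (d)$\Rightarrow$(a). So $\mathsf{LRH}$ and $\mathcal N$ have the same random members, and $\mathsf{LRH}^\diamond=\mathcal N^\diamond$ is the class of c.e.\ $K$-trivial sets by (F2).
\end{proof}

Theorem~\ref{thm:compute} is proved first, in Section~\ref{sec:compute}; the proof is short and shows what the form of the measure bound is good for. The proof of Theorem~\ref{thm:capture} occupies Sections~\ref{sec:tokens}--\ref{sec:construction}.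

\section{Tools and first examples}\label{sec:tools}

Numbers, strings and tuples are identified through fixed computable codings, and $\log$ is the logarithm to base $2$. An \emph{oracle prefix-free machine} is a partial computable functional $M$ such that for each oracle $Z$ the domain of $\sigma\mapsto M^Z(\sigma)$ is a prefix-free set of strings. Fix an effective list $(M_e)$ of such machines, representing all of them, let $\mathbb U^Z(0^e1\sigma)=M_e^Z(\sigma)$, and let $K^Z(x)$ be the least length of a string $\sigma$ with $\mathbb U^Z(\sigma)=x$. Put $K=K^\emptyset$. Two properties are used throughout. First, since the domain of $\mathbb U^Z$ is prefix-free,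
\begin{equation}\label{eq:kraft}
\sum_x2^{-K^Z(x)}\le1\qquad\text{for every }Z.
\end{equation}
Second, a halting computation reads finitely many bits of the oracle, so the sets $\{Z:K^Z(x)\le\ell\}$ are c.e.\ open uniformly in $x$ and $\ell$, and $\{(x,\ell):K(x)\le\ell\}$ is c.e.

The Kraft--Chaitin theorem is a converse to \eqref{eq:kraft}: if $L$ is a set of pairs $(x,\ell)$ with $\ell\in\omega$, c.e.\ relative to $Z$, and $\sum_{(x,\ell)\in L}2^{-\ell}\le1$, then there is a constant $c$ with $K^Z(x)\le\ell+c$ for all $(x,\ell)\in L$. We use it in the following form.

\begin{lemma}\label{lem:kc}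
Let $L$ be a set of pairs $(x,u)$ with $u$ a positive rational, c.e.\ relative to $Z$, with $\sum_{(x,u)\in L}u<\infty$. Then there is $c$ with $K^Z(x)\le-\log u+c$ for all $(x,u)\in L$.
\end{lemma}

\begin{proof}
Choose $b\in\omega$ with $\sum_{(x,u)\in L}u\le2^b$ and replace $(x,u)$ by $(x,\ell)$ with $\ell=\lceil-\log u\rceil+b$. Then $\ell\ge0$ since $u\le 2^b$, the numbers $2^{-\ell}\le2^{-b}u$ have sum at most $1$, and $\ell\le-\log u+b+1$.
\end{proof}

Two more facts are needed.
\begin{itemize}
\item[(F4)] $A\le_{LR}B$ if and only if $K^B(x)\le K^A(x)+O(1)$ \cite{KMS}.
\item[(F5)] If $(S_r)$ is a uniformly c.e.\ open sequence with $\sum_r\lambda(S_r)<\infty$ (a \emph{Solovay test}), then a random set lies in $S_r$ for only finitely many $r$.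
\end{itemize}

The next two examples locate coherent tests relative to Martin-L\"of tests.

\begin{example}\label{ex:ml}
Every nonrandom set is captured by a coherent test. Let $(U_n)$ be a Martin-L\"of test, let $U_{n,s}$ be clopen sets increasing in $s$ with union $U_n$, and put $\alpha_s=1-2^{-s}$, $G_{n,s}=\bigcap_{j\le n+1}U_{j,s}$ for $s>n$, and $G_{n,s}=\emptyset$ otherwise. For $s>n$ we have $\lambda(G_{n,s})\le2^{-n-1}\le\alpha_s-\alpha_n$, and $\bigcap_nG_n=\bigcap_nU_n$. So the content of Theorem~\ref{thm:capture} lies in the random case, and Theorem~\ref{thm:compute} cannot be expected without randomness: the computable set $000\cdots$ is captured and computes only computable sets. Conversely, if $\alpha_\infty$ is computable, we can compute $n_k$ with $\alpha_\infty-\alpha_{n_k}\le2^{-k}$, and $(G_{n_k})_k$ is a Martin-L\"of test. A coherent test that captures a random set has a noncomputable limit $\alpha_\infty$.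
\end{example}

\begin{example}\label{ex:omega}
Coherent tests do capture some random sets. Let $\beta\in(0,1)$ be irrational and the limit of a computable nondecreasing sequence of dyadic rationals $\beta_s\ge0$. For $s>n$ let $G_{n,s}$ be the clopen set corresponding to the dyadic interval $[\beta_n,\beta_s+2^{-n})\cap[0,1)$, let $G_{n,s}=\emptyset$ for $s\le n$, and let $\alpha_s=\beta_s+\sum_{j<s}2^{-j}$. For $s>n$ we have $\lambda(G_{n,s})\le\beta_s-\beta_n+2^{-n}\le\alpha_s-\alpha_n$, the monotonicity conditions hold, and the binary expansion of $\beta$ lies in $G_{n,s}$ as soon as $\beta_s+2^{-n}>\beta$. This applies to the halting probability $\sum_{\sigma\in\operatorname{dom}\mathbb U^\emptyset}2^{-|\sigma|}$, whose binary expansion is the standard example of a random set.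
\end{example}

\section{From a coherent test to a Turing reduction}\label{sec:compute}

Let $X$ be captured by a coherent test and let $A$ be c.e., with an enumeration $B_0\subseteq B_1\subseteq\cdots$. The test gives $X$ a clock: on input $n$, wait for a stage $r$ with $X\in G_{n,r}$ and guess that $B_r\upharpoonright n$ is final. Suppose that $x$ is the least number entering between $B_r$ and $B_{r+1}$. The oracles whose guesses this change spoils have entered some $G_{n,r}$ with $n>x$, so they lie in $G_{x+1,r}$, a set of measure at most $\alpha_r-\alpha_{x+1}$. If these costs have finite sum, a random oracle is misled only finitely often. The role of $K$-triviality is to provide an enumeration of finite total cost.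

\begin{lemma}\label{lem:cost}
Let $(\alpha_s)$ be a computable nondecreasing bounded sequence of rationals and let $A$ be c.e.\ and $K$-trivial. There is a computable sequence of finite sets $B_0\subseteq B_1\subseteq\cdots$ with union $A$ such that
\[
\sum_{r:\ x_r<r}(\alpha_r-\alpha_{x_r+1})<\infty,
\]
where $x_r$ is the least element of $B_{r+1}\setminus B_r$, and $x_r=\infty$ if $B_{r+1}=B_r$.
\end{lemma}

\begin{proof}
Let $\Delta_t=\alpha_{t+1}-\alpha_t$, so that the cost of step $r$ is $\sum_{x_r<t<r}\Delta_t$. The plan is to charge the term $\Delta_t$ to the string $B_r\upharpoonright t$, which is abandoned at step $r$, and to believe only strings from a family that can bear these charges.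

Since $\sum_t\Delta_t<\infty$, Lemma~\ref{lem:kc} applied to the pairs $(t,\Delta_t)$ with $\Delta_t>0$ gives $K(t)\le-\log\Delta_t+O(1)$ for these $t$. As $A$ is $K$-trivial, there is $c$ with $K(A\upharpoonright t)\le-\log\Delta_t+c$ for these $t$. Hence every initial segment of $A$ belongs to the c.e.\ set
\[
Q=\{\tau:\Delta_{|\tau|}\le2^{\,c-K(\tau)}\},
\]
and by \eqref{eq:kraft},
\begin{equation}\label{eq:Q}
\sum_{\tau\in Q}\Delta_{|\tau|}\le2^c\sum_\tau2^{-K(\tau)}\le2^c.
\end{equation}

Let $(A_v)$ and $(Q_v)$ be computable increasing sequences of finite sets with unions $A$ and $Q$. Let $q(0)=0$, and let $q(r+1)$ be the least $v>q(r)$ such that $A_v\upharpoonright t\in Q_v$ for all $t\le r$. Such $v$ exists, since for all large $v$ and all $t\le r$ we have $A_v\upharpoonright t=A\upharpoonright t\in Q_v$. Put $B_r=A_{q(r)}$. Then $B_r\upharpoonright t\in Q$ whenever $t<r$.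

Consider the map sending a pair $(r,t)$ with $x_r<t<r$ to $B_r\upharpoonright t\in Q$. It is injective. The string determines $t$ as its length. If $r<r'$ and $x_r<t$, then $x_r\notin B_r$ while $x_r\in B_{r+1}\subseteq B_{r'}$, so $B_r\upharpoonright t\ne B_{r'}\upharpoonright t$; this is where it matters that $A$ is c.e.\ and an abandoned string never returns. By \eqref{eq:Q},
\[
\sum_{r:\ x_r<r}(\alpha_r-\alpha_{x_r+1})=\sum_r\sum_{x_r<t<r}\Delta_t\le\sum_{\tau\in Q}\Delta_{|\tau|}\le2^c.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compute}]
Let $(\alpha_s)$, $(G_{n,s})$ be a coherent test capturing the random set $X$. By (F3) it suffices to compute a given c.e.\ $K$-trivial set $A$ from $X$. Take $B_r$ and $x_r$ as in Lemma~\ref{lem:cost}. Let $S_r=G_{x_r+1,r}$ if $x_r<r$, and $S_r=\emptyset$ otherwise. The $S_r$ are uniformly computable clopen sets with $\lambda(S_r)\le\alpha_r-\alpha_{x_r+1}$ for $x_r<r$, so they form a Solovay test. By (F5), and this is the only use of randomness, there is $N$ with $X\notin S_r$ for all $r\ge N$.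

On input $n\ge N$, use $X$ to find $r\ge n$ with $X\in G_{n,r}$, and output $B_r\upharpoonright n$. The search halts because $X\in G_n$. If $B_r\upharpoonright n\ne A\upharpoonright n$, there is $r'\ge r$ with $B_{r'}\upharpoonright n\ne B_{r'+1}\upharpoonright n$, that is, $x_{r'}<n$. Then $x_{r'}+1\le n\le r\le r'$, and
\[
X\in G_{n,r}\subseteq G_{n,r'}\subseteq G_{x_{r'}+1,r'}=S_{r'}
\]
with $r'\ge N$, a contradiction. So the output is $A\upharpoonright n$ for all $n\ge N$, and $A\le_TX$.
\end{proof}

\section{Tokens: what $LR$-hardness provides}\label{sec:tokens}

By (F4), an $LR$-hard set $X$ satisfies $K^X\le K^{\emptyset'}+c_1$ for some $c_1$. This suggests a way to trap $X$ in a c.e.\ open set: arrange that $\emptyset'$ has a short description of a number $r$, and collect all oracles that give $r$ a description that is about as short. The constant $c_1$ is unknown, so we work with each guess $d$ separately.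

Fix $d\in\omega$. A \emph{$d$-token} is a number $r=\langle d,i,s,m\rangle$, where $m$ codes a positive rational $u(r)$. We call $i$ the \emph{level} and $u(r)$ the \emph{weight} of $r$; the entry $s$ will record the stage at which $r$ is issued. Let
\[
\mathcal U_r=\{Z:K^Z(r)\le-\log u(r)+d\}=\{Z:u(r)\le2^{\,d-K^Z(r)}\}.
\]
These sets are uniformly c.e.\ open. An oracle cannot describe too many tokens well: by \eqref{eq:kraft}, each $Z$ satisfies $\sum\{u(r):Z\in\mathcal U_r\}\le2^d$, the sum being over all $d$-tokens. Integrating over $Z$ gives
\begin{equation}\label{eq:budget}
\sum_ru(r)\lambda(\mathcal U_r)\le2^d.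
\end{equation}
This is the only information about the measure of the sets $\mathcal U_r$ that we use.

\begin{proposition}\label{prop:tokens}
Uniformly in $d$, there are a set $S_d$ of $d$-tokens computable from $\emptyset'$, a computable nondecreasing sequence of rationals $\alpha_s\le4\cdot2^d+1$, and a computable family of clopen sets $V_{i,s}$ such that, with $V_i=\bigcup_sV_{i,s}$:
\begin{enumerate}
\item[(P1)] $\sum_{r\in S_d}u(r)\le4$;
\item[(P2)] $V_{i,s}$ is increasing in $s$, empty for $s\le i$, and $\lambda(V_{i,s})\le\alpha_s-\alpha_i$ for $s\ge i$;
\item[(P3)] for each $i$ there is a token $r_i\in S_d$ of level $i$ with $\mathcal U_{r_i}\subseteq V_i$.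
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:capture} from Proposition~\ref{prop:tokens}]
The set of pairs $(r,u(r)/(d+1)^2)$ with $d\in\omega$ and $r\in S_d$ is c.e.\ relative to $\emptyset'$, and by (P1) its weights have sum at most $4\sum_d(d+1)^{-2}<\infty$. Lemma~\ref{lem:kc} relative to $\emptyset'$ gives $c_0$ with
\[
K^{\emptyset'}(r)\le-\log u(r)+2\log(d+1)+c_0\qquad(d\in\omega,\ r\in S_d).
\]
Let $X$ be $LR$-hard and take $c_1$ as above; this is the only use of the hypothesis. Fix $d$ with $d\ge2\log(d+1)+c_0+c_1$. Then $X\in\mathcal U_r$ for all $r\in S_d$, so $X\in V_i$ for all $i$ by (P3). To make the components nested, put $G_{n,s}=\bigcap_{j\le n}V_{j,s}$. By (P2) these sets are increasing in $s$, decreasing in $n$, empty for $s\le n$, and $\lambda(G_{n,s})\le\lambda(V_{n,s})\le\alpha_s-\alpha_n$ for $s\ge n$. Since each $V_{j,s}$ increases in $s$ and the intersection is finite, $G_n=\bigcap_{j\le n}V_j\ni X$.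
\end{proof}

The proposition is proved by a computable construction that issues tokens and may later cancel them; $S_d$ is the set of tokens never canceled. Two accounts are kept, and they treat canceled tokens differently. The oracle $\emptyset'$ recognizes the surviving tokens, so only these count in (P1). The bound \eqref{eq:budget} counts all tokens, canceled or not.

\begin{remark}
Cancellation cannot be avoided. Suppose the sets $S_d$ were uniformly c.e. Then the argument above, unrelativized, would give $K(r)\le-\log u(r)+2\log(d+1)+O(1)$ on $S_d$. Also $K^Z\le K+O(1)$ with a constant independent of $Z$, because some $M_e$ ignores its oracle and simulates $\mathbb U^\emptyset$. For large $d$ we would have $\mathcal U_{r_i}=2^\omega$ and $\lambda(V_i)=1$ for all $i$, contradicting $\lambda(V_i)\le\alpha_\infty-\alpha_i\to0$.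
\end{remark}

\section{Moving the weight: two levels}\label{sec:two}

Think of the universal machine as an opponent. Each level $i$ has a current token $r$, of weight $u_i$. The opponent may reveal new measure in $\mathcal U_r$, and we must copy it into $V_i$. Revealing measure $\delta$ costs the opponent $u_i\delta$, and by \eqref{eq:budget} its total payment $W$ is at most $2^d$. Let $v_i$ be the total measure copied at level $i$. To keep (P2) we need the \emph{slack}
\[
p_i=\alpha-\alpha_i-v_i
\]
to stay nonnegative, where $\alpha$ is the current value of the sequence we build. When the opponent acts at a level with positive slack, the slack is used up and $\alpha$ stays fixed. When it acts at a level with slack $0$, we must raise $\alpha$, and this adds slack to all other levels. We choose the weights, subject to a bound on their sum, and we want $\alpha=O(W)+O(1)$.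

The difficulty is that many levels can have slack $0$ at once, and every new level starts with slack $0$. If $n$ levels share total weight $1$ equally and the opponent always acts at one level of slack $0$, then $\alpha=nW$, and the bound degrades with the number of levels. The remedy is visible for two levels, in continuous time with the opponent revealing measure at unit rate. Fix $\varepsilon>0$ and give all the weight to level $0$ while its slack is small:
\[
(u_0,u_1)=(1,0)\ \text{ if }p_0<\varepsilon,\qquad(u_0,u_1)=(0,1)\ \text{ if }p_0\ge\varepsilon .
\]
Now the opponent can raise $\alpha$ for free by acting at level $1$ while $p_0<\varepsilon$. But this raises $p_0$, and after a gain of at most $\varepsilon$ the weight moves to level $1$. To repeat the free gain the opponent must first push $p_0$ back below $\varepsilon$, at full price. The free gain is a loan, and $\Psi=\min(p_0,\varepsilon)$ is the amount outstanding. The rates of change in all cases are as follows.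
\begin{center}
\begin{tabular}{ccccc}
level acted on & state & $W'$ & $\Psi'$ & $\alpha'$\\
\hline
$0$ & $p_0>\varepsilon$ & $0$ & $0$ & $0$\\
$0$ & $0<p_0<\varepsilon$ & $1$ & $-1$ & $0$\\
$0$ & $p_0=0$ & $1$ & $0$ & $1$\\
$1$ & $p_1>0$ & $\ge0$ & $0$ & $0$\\
$1$ & $p_1=0$, $p_0<\varepsilon$ & $0$ & $1$ & $1$\\
$1$ & $p_1=0$, $p_0>\varepsilon$ & $1$ & $0$ & $1$
\end{tabular}
\end{center}
In every row $W'+\Psi'-\alpha'\ge0$. Starting from $W=\Psi=\alpha=0$ we get $\alpha\le W+\varepsilon$: the second level costs an additive $\varepsilon$ instead of a factor $2$.

For infinitely many levels we iterate the rule. Level $0$ takes a fraction $w_0(p_0)$ of the weight, level $1$ takes a fraction $w_1(p_1)$ of what is left, and so on, where $w_i$ is large for small slack and small for slack above a threshold $\varepsilon_i$. Three problems arise, and they determine the parameters of the next section.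

\emph{The weights must settle.} A change of weight means a new token, and (P3) needs a last token at each level, of positive weight. The switch above gives weight $0$, and it flips infinitely often if $p_0$ oscillates around $\varepsilon$. So $w_i$ will be continuous with values in $[\eta_i,\frac12]$, where $\eta_i>0$, and a token is replaced only when its weight is off by a constant factor. The floor $\eta_i$ is weight held by a level that does not need it, so $\sum_i\eta_i$ must be small.

\emph{Loans interact.} The loan recorded at level $k$ has to be scaled by the share $b_k$ of the weight that reaches level $k$. Lowering $p_j$ for $j<k$ shrinks $b_k$ and so cancels part of that loan. With a sharp switch at level $j$ the potential would drop with no payment. If $w_j$ instead varies linearly over $[0,\varepsilon_j]$, the loss occurs at a rate of order $\varepsilon_j^{-1}\sum_{k>j}\varepsilon_k$. We let $\varepsilon_k$ decrease so fast that half of the opponent's payment at level $j$ covers this loss; the other half repays the loan at level $j$ itself.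

\emph{Time is discrete.} The weight of a token is fixed while the ideal weight moves. We therefore copy measure at level $i$ in pieces of size at most $\delta_i$, so small that the ideal weight changes little during one step.

\section{Ideal weights and the potential}\label{sec:potential}

For $i\in\omega$ and $x\ge0$ let
\[
\eta_i=2^{-i-2},\qquad\varepsilon_i=2^{-(i+1)^2},\qquad\delta_i=\frac{\varepsilon_i\eta_i2^{-i}}{i+1},\qquad w_i(x)=\tfrac12-\left(\tfrac12-\eta_i\right)\min\left(1,\frac x{\varepsilon_i}\right).
\]
Thus $w_i$ falls linearly from $w_i(0)=\frac12$ to $w_i(\varepsilon_i)=\eta_i$, with slope of absolute value at most $\frac1{2\varepsilon_i}$, and equals $\eta_i$ on $[\varepsilon_i,\infty)$. We have $\sum_i\eta_i=\frac12$. Since $\varepsilon_{k+1}/\varepsilon_k=2^{-(2k+3)}\le\frac18$, each tail of $\sum_k\varepsilon_k$ is at most twice its first term, so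
\begin{equation}\label{eq:eps}
\sum_{k>j}\varepsilon_k\le2\varepsilon_{j+1}=2^{-2j-2}\varepsilon_j\le2^{-j}\varepsilon_j,\qquad\sum_k\varepsilon_k\le2\varepsilon_0=1.
\end{equation}

A \emph{slack vector} is a sequence $p=(p_0,p_1,\dots)$ of nonnegative reals, all but finitely many equal to $0$. The share reaching level $i$ and the \emph{ideal weight} of level $i$ are
\[
b_i(p)=\prod_{j<i}\bigl(1-w_j(p_j)\bigr),\qquad a_i(p)=b_i(p)\,w_i(p_i).
\]

\begin{lemma}\label{lem:weights}
For all slack vectors $p,p'$ and all $i$:
\begin{enumerate}
\item[(a)] $\sum_{j<i}a_j(p)=1-b_i(p)\le1$;
\item[(b)] $a_i(p)\ge\eta_i2^{-i}$;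
\item[(c)] if $|p_j-p'_j|\le\delta_i$ for all $j\le i$, then $a_i(p')\le\frac32a_i(p)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $a_j=b_j-b_{j+1}$ and $b_0=1$, so the sum telescopes. (b) Each factor of $b_i$ is at least $\frac12$, and $w_i\ge\eta_i$. (c) The number $a_i$ is a product of $i+1$ factors in $[0,1]$, one for each $j\le i$. The $j$th factor changes by at most $\delta_i/(2\varepsilon_j)\le\delta_i/(2\varepsilon_i)$. Replacing the factors one at a time, the product changes by at most $(i+1)\delta_i/(2\varepsilon_i)=\frac12\eta_i2^{-i}$, which is at most $\frac12a_i(p)$ by (b).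
\end{proof}

The loan at level $k$ is half of what the opponent pays, per unit of share, to remove the slack below the threshold:
\[
F_k(x)=\frac12\int_0^{\min(x,\varepsilon_k)}w_k(y)\,dy,\qquad0\le F_k\le\frac{\varepsilon_k}4,\qquad F_k(0)=0.
\]
The \emph{potential} is the finite sum
\[
\Psi(p)=\sum_kb_k(p)F_k(p_k),
\]
and $0\le\Psi\le\frac14$ by \eqref{eq:eps}. The next lemma says that removing slack at level $j$ lowers $\Psi$ at a rate no greater than the ideal weight, while adding slack raises $\Psi$ at a rate of half the ideal weight, up to the floor.

\begin{lemma}\label{lem:partial}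
Let $p$ be a slack vector and $j$ a level with $p_j\notin\{0,\varepsilon_j\}$. Then the partial derivative $\partial_j\Psi$ of $\Psi$ in $p_j$ exists at $p$ and satisfies
\[
\max\left(0,\tfrac12a_j(p)-\tfrac12\eta_j\right)\le\partial_j\Psi(p)\le a_j(p).
\]
\end{lemma}

\begin{proof}
We omit the arguments $p$, $p_k$. The terms of $\Psi$ with $k<j$ do not depend on $p_j$. For $k>j$ we have $b_k=b_j(1-w_j)\prod_{j<l<k}(1-w_l)$. So the part of $\Psi$ that depends on $p_j$ is $b_jF_j+b_j(1-w_j)T_j$, where
\[
T_j=\sum_{k>j}\Bigl(\prod_{j<l<k}(1-w_l)\Bigr)F_k,\qquad0\le T_j\le\tfrac14\sum_{k>j}\varepsilon_k\le2^{-j-2}\varepsilon_j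
\]
by \eqref{eq:eps}, and $b_j$, $T_j$ do not depend on $p_j$. Hence $\partial_j\Psi=b_j(F_j'-w_j'T_j)$.

If $p_j>\varepsilon_j$, then $F_j'=w_j'=0$, so $\partial_j\Psi=0\le a_j$; and $a_j=b_j\eta_j\le\eta_j$, so the lower bound is $0$.

If $0<p_j<\varepsilon_j$, then $F_j'=\frac12w_j$ and
\[
0\le-w_j'T_j\le\frac1{2\varepsilon_j}\cdot2^{-j-2}\varepsilon_j=2^{-j-3}=\tfrac12\eta_j\le\tfrac12w_j .
\]
So $\frac12a_j\le\partial_j\Psi\le a_j$.
\end{proof}

\section{Proof of Proposition~\ref{prop:tokens}}\label{sec:construction}

Fix $d$; everything below is uniform in $d$. For each $d$-token $r$ let $C_r^0\subseteq C_r^1\subseteq\cdots$ be uniformly computable clopen sets with union $\mathcal U_r$. Let $s\mapsto i_s$ be computable with $i_s\le s$, taking every value infinitely often.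

\subsection*{The construction}
We keep a rational $\alpha$, initially $0$, and let $\alpha_s$ be its value at the beginning of stage $s$. Each active level $i$ has a rational $v_i$ and slack $p_i=\alpha-\alpha_i-v_i$; inactive levels have $p_i=0$. Each issued token $r$ has a clopen set $D_r\subseteq\mathcal U_r$, initially empty, the part of $\mathcal U_r$ copied so far. Stage $s$ has three steps.

\begin{enumerate}
\item \emph{Activate.} Make level $s$ active with $v_s=0$, so that $p_s=0$. The active levels are now $0,\dots,s$.
\item \emph{Adjust the weights.} For each $i\le s$: if level $i$ has no current token, or the weight of its current token is not in $[\frac32a_i(p),4a_i(p)]$, then cancel the current token, if any, and issue the token $\langle d,i,s,m\rangle$ with $m$ coding $2a_i(p)$. It becomes the current token of level $i$.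
\item \emph{Copy one piece.} Let $i=i_s$, let $r$ be the current token of level $i$, and let $E=C_r^s\setminus D_r$. If $E=\emptyset$, do nothing. Otherwise choose a clopen piece $E'\subseteq E$ as follows. If $\lambda(E)\le\delta_i$, let $E'=E$. If $\lambda(E)>\delta_i$, write $E$ as a union of cylinders of one length $h$ with $2^{-h}\le\delta_i/2$ and collect them one at a time until their measure first reaches $\delta_i/2$; the result $E'$ has $\delta_i/2\le\lambda(E')\le\delta_i$. Add $E'$ to $D_r$. Let $\delta=\lambda(E')$ and let $p_i^-$ be the current slack of level $i$. Increase $v_i$ by $\delta$, and increase $\alpha$ by $\max(\delta-p_i^-,0)$.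
\end{enumerate}

All quantities are rational, so the construction is computable. Step~3 changes $p_i$ to $\max(p_i^--\delta,0)$ and adds $\max(\delta-p_i^-,0)$ to $p_j$ for each active $j\ne i$. Hence $p$ is always a slack vector. No token is issued twice, since its name contains its level and stage. Let $S_d$ be the set of tokens issued and never canceled. Whether $r=\langle d,i,s,m\rangle$ is issued is decided by running stage $s$, and $\emptyset'$ decides whether a later stage cancels it, so $S_d$ is computable from $\emptyset'$. Let $V_{i,s}$ be the union of all pieces copied at level $i$ before stage $s$, for tokens canceled or not.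

\subsection*{Properties (P1) and (P2)}
After step~2 of stage $s$ there is one current token for each level $i\le s$, its weight is in $[\frac32a_i(p),4a_i(p)]$, and so the current tokens have total weight at most $4\sum_{i\le s}a_i(p)\le4$ by Lemma~\ref{lem:weights}(a). A member of $S_d$ is current from its issue on, so any finitely many members of $S_d$ are current together after step~2 of a late stage. This gives (P1).

The sets $V_{i,s}$ increase in $s$ and are empty for $s\le i$, as level $i$ is not active before stage $i$. For $s>i$, the value of $v_i$ at the beginning of stage $s$ is the sum of the measures of the pieces forming $V_{i,s}$, and $p_i\ge0$ gives $\lambda(V_{i,s})\le v_i\le\alpha_s-\alpha_i$. For $s=i$ both sides are $0$. This gives (P2).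

\subsection*{The bound on $\alpha$}
Let $W=\sum_ru(r)\lambda(D_r)$, summed over all tokens issued so far, including the canceled ones. Since $D_r\subseteq\mathcal U_r$ and the tokens are distinct, $W\le2^d$ by \eqref{eq:budget}.

\begin{lemma}\label{lem:monotone}
The quantity $W+\Psi(p)-\frac14\alpha$ never decreases during the construction.
\end{lemma}

\begin{proof}
Steps 1 and 2 do not change $W$, $p$ or $\alpha$. Consider step~3 of stage $s$, copying a piece of measure $\delta\le\delta_i$ at level $i$ for a token of weight $u$. We pass from the state before to the state after the step by a continuous motion with time $t\in[0,\delta]$. Throughout, $v_i$ grows at rate $1$ and $W$ grows at rate $u$; the total growth $u\delta$ of $W$ is correct because the piece is disjoint from the old $D_r$. There are two phases, one of which may be empty.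
\begin{itemize}
\item Phase I, $0\le t\le\min(\delta,p_i^-)$: $\alpha$ is fixed, $p_i$ falls at rate $1$, the other $p_j$ are fixed.
\item Phase II, $p_i^-\le t\le\delta$, if $p_i^-<\delta$: $\alpha$ grows at rate $1$, $p_i=0$, and $p_j$ grows at rate $1$ for each active $j\ne i$.
\end{itemize}
The final state is the one produced by step~3.

At time $0$ we have $u\ge\frac32a_i(p)$ by step~2, and each coordinate of $p$ moves by at most $\delta\le\delta_i$. By Lemma~\ref{lem:weights}(c),
\begin{equation}\label{eq:u}
u\ge a_i(p(t))\qquad(0\le t\le\delta).
\end{equation}

Remove from $[0,\delta]$ the endpoints of the phases and the finitely many times at which a moving coordinate $p_j$ equals $\varepsilon_j$. On each remaining open interval every moving coordinate is an affine function of $t$ with values in $(0,\varepsilon_j)$ or in $(\varepsilon_j,\infty)$, where $w_j$ and $F_j$ are polynomials, and the other coordinates are constant. So $\Phi(t)=W+\Psi(p(t))-\frac14\alpha$ is continuous on $[0,\delta]$ and polynomial on each interval, its derivative is given by the chain rule in the moving coordinates, and Lemma~\ref{lem:partial} applies to each of these. It suffices to show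 $\Phi'\ge0$ on each interval.

In phase I, by \eqref{eq:u} and the upper bound of Lemma~\ref{lem:partial},
\[
\Phi'=u-\partial_i\Psi\ge a_i-a_i=0.
\]

In phase II we have $p_i=0$, so $w_i=\frac12$ and $u\ge a_i=\frac12b_i$. All levels $j<i$ are active and moving, and the active levels $j>i$ contribute $\partial_j\Psi\ge0$. By the lower bound of Lemma~\ref{lem:partial} and Lemma~\ref{lem:weights}(a),
\[
\Phi'\ge u+\sum_{j<i}\partial_j\Psi-\tfrac14\ge\tfrac12b_i+\tfrac12\sum_{j<i}a_j-\tfrac12\sum_j\eta_j-\tfrac14=\tfrac12b_i+\tfrac12(1-b_i)-\tfrac14-\tfrac14=0.\qedhere
\]
\end{proof}

The last line is the general form of the table in Section~\ref{sec:two}: the share $b_i$ that reaches level $i$ is paid for by the opponent, and the share $1-b_i$ held by the levels $j<i$ is recorded in the potential. Since $W$, $\Psi$ and $\alpha$ start at $0$, the lemma gives $\frac14\alpha\le W+\Psi\le2^d+\frac14$, so $\alpha_s\le4\cdot2^d+1$ for all $s$.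

\subsection*{Property (P3)}
Fix $i$. We first show that level $i$ has a last token. The value $\alpha$ is nondecreasing and bounded. For each $j\le i$, the value $v_j$ is nondecreasing and $v_j\le\alpha-\alpha_j$. Hence $p_0,\dots,p_i$ converge as the stages proceed, and $a_i(p)$, a continuous function of these coordinates, converges to a limit $a\ge\eta_i2^{-i}>0$ by Lemma~\ref{lem:weights}(b). Take a stage $s_0>i$ from which on $a_i(p)\in[0.9a,1.1a]$. If the token of level $i$ current at the beginning of stage $s_0$ is never canceled, it is in $S_d$. Otherwise its successor has weight $u\in[1.8a,2.2a]$, and at all later stages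
\[
\tfrac32a_i(p)\le1.65a<u\qquad\text{and}\qquad u<3.6a\le4a_i(p),
\]
so the successor is never canceled. In either case there is a token $r_i\in S_d$ of level $i$.

Consider the infinitely many stages $s$ with $i_s=i$ at which $r_i$ is current in step~3. At such a stage, either $D_{r_i}\supseteq C_{r_i}^s$ after step~3, or measure at least $\delta_i/2$ is added to $D_{r_i}$. The second case occurs at most $2/\delta_i$ times, since $\lambda(D_{r_i})\le1$. So the first case occurs for infinitely many $s$, and the pieces added to $D_{r_i}$ cover $\bigcup_sC_{r_i}^s=\mathcal U_{r_i}$. All these pieces lie in $V_i$, so $\mathcal U_{r_i}\subseteq V_i$. This proves (P3), and with it Proposition~\ref{prop:tokens} and Theorem~\ref{thm:capture}. \qed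

\begin{thebibliography}{9}

\bibitem{BDGKMNT}
Laurent Bienvenu, Adam R. Day, Noam Greenberg, Anton\'in Ku\v{c}era, Joseph S. Miller, Andr\'e Nies and Dan Turetsky,
\emph{Computing $K$-Trivial Sets by Incomplete Random Sets},
arXiv:1305.5514 (2013).

\bibitem{KMS}
Kjos-Hanssen, Miller and Solomon,
\emph{Lowness notions, measure and domination},
J. London Math. Soc., 2012.

\bibitem{Nies}
Nies,
\emph{Lowness properties and randomness},
Adv. Math., 2005.

\end{thebibliography}
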